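# Finitely generated commutator subgroups of knot groups of cohomological dimension two

## 1. The trefoil group and two groups that behave differently

Start with the group of the trefoil knot, $\pi=\langle x,y\mid xyx=yxy\rangle$. Both generators have the same image in $\pi/\pi'\cong\mathbb Z$. Put $t=x$ and $u=yx^{-1}$, so that $y=ut$, and write $u_k=t^kut^{-k}$. Then
$$xyx=t\,u\,t^2=u_1t^3,\qquad yxy=u\,t^2\,u\,t=u_0u_2t^3 .$$
The relation says $u_1=u_0u_2$, that is, $u_2=u_0^{-1}u_1$. Hence
$$\pi=\langle t,u_0,u_1\mid tu_0t^{-1}=u_1,\ tu_1t^{-1}=u_0^{-1}u_1\rangle .$$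
The rule $\alpha(u_0)=u_1$, $\alpha(u_1)=u_0^{-1}u_1$ defines an automorphism of the free group $F_2=F(u_0,u_1)$; its inverse sends $u_1\mapsto u_0$ and $u_0\mapsto u_0u_1^{-1}$. So $\pi=F_2\rtimes_\alpha\mathbb Z$. On $\mathbb Z^2$ the map $\alpha_*-1$ has matrix $\begin{pmatrix}-1&-1\\1&0\end{pmatrix}$ of determinant $1$, so $\pi/\pi'\cong\mathbb Z$ and $\pi'=F_2$. The commutator subgroup is finitely generated, and it is free.

Is this forced? Two neighbors of this example show which features matter.

First take $B=\langle t,u\mid tut^{-1}=u^2\rangle$. Killing $t$ gives $u=u^2$, so $u=1$, and $B$ is the normal closure of $t$. Clearly $B/B'\cong\mathbb Z$. The maps $u:x\mapsto x+1$, $t:x\mapsto 2x$ of the line satisfy the relation, so $u$ has infinite order. The subgroup $B'$ is generated by the elements $u_k=t^kut^{-k}$ with $u_{k+1}=u_k^2$, so it is an increasing union of infinite cyclic groups, $B'\cong\mathbb Z[1/2]$. It is abelian and not cyclic, hence not free; but it is not finitely generated either.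

Next take $G=F(a,b)\times F(c,d)$ and let $\varphi:G\to\mathbb Z$ send all four generators to $1$. Put $N=\ker\varphi$ and let $S$ be the subgroup generated by the four elements $uv^{-1}$ with $u\in\{a,b\}$, $v\in\{c,d\}$. Claim: $S=N$. Let $y=uv^{-1}$ be one of the four. If $x\in\{a,b\}$, then $v$ commutes with $x$ and with $y$, so
$$x^{\pm1}y\,x^{\mp1}=(xv^{-1})^{\pm1}\,y\,(xv^{-1})^{\mp1}\in S .$$
If $x\in\{c,d\}$, then $u$ commutes with $x$ and $y$, and $x^{\pm1}yx^{\mp1}=(ux^{-1})^{\mp1}y(ux^{-1})^{\pm1}\in S$. So $S$ is normal. In $G/S$ all four generators coincide, so $G/S$ is cyclic and maps onto $G/N\cong\mathbb Z$; hence $S=N$. Thus $N$ is finitely generated. It is not free, because $[a,b]$ and $[c,d]$ lie in $N$ and generate $\mathbb Z^2$.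

So a finitely generated kernel need not be free. But $G$ is far from being a knot group: $H_1(G)=\mathbb Z^4$ and $H_2(G)=\mathbb Z^4$. The question of these notes is whether the homology of a knot group rules out the behavior of the third example.

## 2. High-dimensional knot groups with $c.d.=2$, and three theorems

**Definition (high-dimensional knot group).** A group $\pi$ is a high-dimensional knot group if it is finitely presentable, $\pi/\pi'\cong\mathbb Z$, $H_2(\pi;\mathbb Z)=0$, and $\pi$ is the normal closure of a single element. By a theorem of Kervaire these are exactly the groups of $n$-knots for some (equivalently, every) $n\ge3$.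

**Definition (2-knot group).** A 2-knot group is the fundamental group of the complement of a locally flat $2$-sphere in $S^4$.

The cohomological dimension $c.d.G$ is the length of a shortest projective resolution of $\mathbb Z$ over $\mathbb Z[G]$; we have $c.d.G\le n$ if and only if $H^{n+1}(G;F)=0$ for all modules $F$. It does not increase on passing to subgroups, and a group with $c.d.<\infty$ is torsion-free. If $c.d.G=n<\infty$ then $H^n(G;F)\neq0$ for some *free* module $F$ (Brown, *Cohomology of Groups*, VIII.2.3). Stallings' theorem says that a finitely generated group with $c.d.\le1$ is free.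

A group $G$ is of type $FP_2$ if $\mathbb Z$ has a projective resolution whose terms in degrees $0,1,2$ are finitely generated. Finitely presentable groups are $FP_2$. By Schanuel's lemma, if $G$ is $FP_2$ and $\mathbb Z[G]^d\to\mathbb Z[G]\to\mathbb Z\to0$ is exact, then the kernel of the left map is finitely generated.

For $G$ of type $FP_2$ with $c.d.G\le2$ put $\chi(G)=1-b_1(G)+b_2(G)$, where $b_i=\dim_{\mathbb Q}H_i(G;\mathbb Q)$.

It is known that if $\pi$ is a $2$-knot group, $c.d.\pi=2$ and $\pi'$ is finitely generated, then $\pi'$ is free. The problem, which comes from Jonathan A. Hillman, "The groups of branched twist-spun knots", arXiv:2305.00443 (2023), asks whether one can replace "2-knot group" by "high-dimensional knot group". One can.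

**Theorem A.** Let $\pi$ be a high-dimensional knot group with $c.d.\pi=2$ and $\pi'$ finitely generated. Then $\pi'$ is free of finite rank.

**Theorem B.** Let $G$ be of type $FP_2$ (e.g. finitely presentable) with $c.d.G=2$, and let $\varphi:G\to\mathbb Z$ be an epimorphism with finitely generated kernel $N$. Then $\chi(G)\ge0$, and the following are equivalent: (i) $N$ is free; (ii) $N$ is finitely presentable; (iii) $N$ is $FP_2$; (iv) $\dim_{\mathbb Q}H_2(N;\mathbb Q)<\infty$; (v) $H_2(N;\mathbb Q)=0$; (vi) $\chi(G)=0$.

**Theorem C.** For a group $\pi$ the following are equivalent: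

1. $\pi$ is a high-dimensional knot group, $c.d.\pi=2$ and $\pi'$ is finitely generated;
2. $\pi\cong F_r\rtimes_\alpha\mathbb Z$ with $1\le r<\infty$, where $F_r$ is the normal closure in $F_r$ of $\{x^{-1}\alpha(x):x\in F_r\}$;
3. $\pi$ is a 2-knot group, $c.d.\pi=2$ and $\pi'$ is finitely generated.

Theorem B implies Theorem A: take $G=\pi$, $N=\pi'$. Then $b_1=1$ and $b_2=0$, so $\chi(\pi)=1-1+0=0$, which is (vi), and (i) follows. The normal-closure condition is not used.

Check against Section 1. The trefoil group has $c.d.\le 1+1=2$; it is not free (it is nonabelian with abelianization $\mathbb Z$), so $c.d.=2$, and its $\pi'=F_2$ is an instance of Theorem A. The group $B$ acts on the tree of its HNN decomposition with infinite cyclic stabilizers, so $0\to\mathbb Z[B/\langle u\rangle]\to\mathbb Z[B/\langle u\rangle]\to\mathbb Z\to0$ is exact; the first two modules have projective dimension at most $1$, so $c.d.B\le2$, and $c.d.B=2$ since $B$ is not free. The HNN homology sequence contains $0\to H_2(B)\to H_1(\langle u\rangle)\to H_1(\langle u\rangle)$ with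 last map $\pm(1-2)$, so $H_2(B)=0$. Thus $B$ is a high-dimensional knot group with $c.d.=2$ and $B'$ not free: finite generation of $\pi'$ cannot be dropped. Finally $\chi(F_2\times F_2)=(-1)^2=1$, so in Theorem B condition (vi) cannot be dropped; the kernel $N$ of Section 1 is finitely generated but not finitely presentable (Stallings, Bieri).

**Conventions.** From now on $G,\varphi,N$ are as in Theorem B (except where other hypotheses are stated) and $\Lambda=\mathbb Z[G]$. Choose $t\in G$ with $\varphi(t)=1$, and put $\theta(a)=tat^{-1}$ for $a\in\mathbb Z[N]$, so $ta=\theta(a)t$ and every element of $\Lambda$ is a unique finite sum $\sum a_kt^k$. Modules are left modules. Elements of free modules are row vectors and matrices act on the right.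

## 3. Kernels of type $FP_2$: a shift argument

To prove that $N$ is free it is enough, by Stallings' theorem, to show $H^2(N;F)=0$ for every $\mathbb Z[N]$-module $F$. The natural first move is to compare $N$ with $G=N\rtimes\mathbb Z$ through the Wang sequence
$$H^2(N;M)\xrightarrow{\,1-t\,}H^2(N;M)\to H^3(G;M)=0\qquad(M\text{ a }\Lambda\text{-module}).\tag{1}$$

**Proposition 1.** If $N$ is $FP_2$ then $N$ is free.

*Proof.* Since $c.d.N\le2$ and $N$ is $FP_2$, there is a resolution $0\to P_2\to P_1\to P_0\to\mathbb Z\to0$ by finitely generated projective $\mathbb Z[N]$-modules. So $H^2(N;-)$ is the cokernel of $\mathrm{Hom}(P_1,-)\to\mathrm{Hom}(P_2,-)$, and it commutes with direct sums. Take $M=\Lambda\otimes_{\mathbb Z[N]}F$. As an $\mathbb Z[N]$-module it is $\bigoplus_kt^k\otimes F$, so $H^2(N;M)=\bigoplus_kH_k$ with $H_k=H^2(N;t^k\otimes F)$, and $t$ maps $H_k$ isomorphically onto $H_{k+1}$. Suppose $0\ne y\in H_0$. By (1), $y=(1-t)z$ with $z=\sum z_k$ a finite sum. If $k_0\le k_1$ are the lowest and highest degrees of $z$, the component of $(1-t)z$ in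 degree $k_0$ is $z_{k_0}\ne0$ and in degree $k_1+1$ it is $-tz_{k_1}\neq0$. So $y$ has nonzero components in two different degrees, a contradiction. Hence $H^2(N;F)\cong H_0=0$ for every $F$. $\square$

This is where the direct approach stops. If $N$ is only finitely generated, $P_2$ need not be finitely generated, and a homomorphism $P_2\to\bigoplus_kt^k\otimes F$ may have components in infinitely many degrees; then the "lowest degree, highest degree" comparison is meaningless. No trick with (1) alone can help, since (1) holds equally for $G=F_2\times F_2$, where $N$ is finitely generated and not free. The number $\chi(G)$ has to be used.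

## 4. One-sided infinite sums in place of direct sums

The shift argument needs a lowest and a highest degree. The remedy is to treat the two ends separately, allowing sums that are infinite in one direction only.

**Definition (Novikov rings).** $\Lambda_+$ (resp. $\Lambda_-$) is the ring of formal series $\sum a_kt^k$, $a_k\in\mathbb Z[N]$, with $a_k=0$ for $k\ll0$ (resp. $k\gg0$), multiplied by the rule $ta=\theta(a)t$. Both contain $\Lambda$.

For example, $1-t$ has inverse $1+t+t^2+\cdots$ in $\Lambda_+$ and inverse $-t^{-1}-t^{-2}-\cdots$ in $\Lambda_-$. For $B$ of Section 1 (with $N=B'=\mathbb Z[1/2]$), the element $t-(1+u)=t\big(1-t^{-1}(1+u)\big)$ is a unit in $\Lambda_-$ by the geometric series. It is not a unit in $\Lambda_+$: its lowest coefficient $-(1+u)$ would have to be a unit of the commutative domain $\mathbb Z[N]$, but the augmentation $\mathbb Z[N]\to\mathbb Z$ sends it to $-2$.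

*Symmetry.* Replacing $(\varphi,t,\theta)$ by $(-\varphi,t^{-1},\theta^{-1})$ changes neither $G$, $N$ nor $\chi(G)$ and interchanges $\Lambda_+$ and $\Lambda_-$. So a statement proved for one of them, for all $(\varphi,t)$, holds for the other.

For a $\mathbb Z[N]$-module $F$ let $F_\infty$ be the group of all formal sums $\sum_{k\in\mathbb Z}t^k\otimes x_k$, $x_k\in F$, and let $F_+,F_-$ be the subgroups with $x_k=0$ for $k\ll0$, resp. $k\gg0$. They are $\Lambda$-modules by
$$at^j(t^k\otimes x)=t^{j+k}\otimes\theta^{-(j+k)}(a)x ,$$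
as the identity $at^{j+k}=t^{j+k}\theta^{-(j+k)}(a)$ dictates. Moreover $F_\pm$ is a $\Lambda_\pm$-module, since the coefficient of $t^i$ in a product, $\sum_{j+k=i}\theta^{-i}(a_j)x_k$, is a finite sum.

**Lemma 2.** If $c.d.G=2$ and $H^2(G;F_+)=H^2(G;F_-)=0$ for every $\mathbb Z[N]$-module $F$, then $c.d.N\le1$.

*Proof.* **Step 1: $H^*(N;F)\cong H^*(G;F_\infty)$.** By Shapiro's lemma it is enough to identify $F_\infty$ with the coinduced module $\mathrm{Hom}_{\mathbb Z[N]}(\Lambda,F)$, on which $(\lambda h)(\mu)=h(\mu\lambda)$. Since $\Lambda$ is a free left $\mathbb Z[N]$-module on the $t^{-k}$, the map $h\mapsto\sum_kt^k\otimes h(t^{-k})$ is bijective onto $F_\infty$. It is $\Lambda$-linear: $(th)(t^{-k})=h(t^{-(k-1)})$, which is the shift by one degree, and for $a\in N$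
$$(ah)(t^{-k})=h(t^{-k}a)=h(\theta^{-k}(a)t^{-k})=\theta^{-k}(a)h(t^{-k}).$$

**Step 2: use the two halves.** We have $F_++F_-=F_\infty$ and $F_+\cap F_-=\bigoplus_kt^k\otimes F=\Lambda\otimes_{\mathbb Z[N]}F$. So there is a short exact sequence $0\to\Lambda\otimes_{\mathbb Z[N]}F\to F_+\oplus F_-\to F_\infty\to0$, and
$$H^2(G;F_+)\oplus H^2(G;F_-)\to H^2(N;F)\to H^3(G;\Lambda\otimes_{\mathbb Z[N]}F)$$
is exact. The left group vanishes by hypothesis and the right group because $c.d.G=2$. So $H^2(N;F)=0$ for all $F$. $\square$

## 5. Novikov homology in degrees 0 and 1, and the projective module left over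

We now want $H^2(G;F_\pm)=0$. Let $a_1,\dots,a_m$ generate $N$; then $t,a_1,\dots,a_m$ generate $G$. Since $c.d.G=2$ and $G$ is $FP_2$, there is a resolution
$$0\to P\to\Lambda^{m+1}\xrightarrow{\ \partial\ }\Lambda\to\mathbb Z\to0\tag{2}$$
in which $\Lambda^{m+1}$ has basis $e_t,e_1,\dots,e_m$, with $\partial e_t=t-1$ and $\partial e_i=a_i-1$, and $P=\ker\partial$ is finitely generated and projective. Let $C$ be the complex $P\to\Lambda^{m+1}\to\Lambda$ in degrees $2,1,0$, and let $p=\mathrm{rank}_{\mathbb Z}(\mathbb Z\otimes_\Lambda P)$. Computing $H_*(G;\mathbb Q)$ from $C$ gives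
$$\chi(G)=1-(m+1)+p=p-m.\tag{3}$$

Since $\mathrm{Hom}_\Lambda(C,F_\pm)=\mathrm{Hom}_{\Lambda_\pm}(\Lambda_\pm\otimes_\Lambda C,F_\pm)$, it suffices to show that $\Lambda_\pm\otimes_\Lambda C$ is contractible. Finite generation of $N$ takes care of degrees $0$ and $1$.

**Lemma 3.** $H_0(\Lambda_\pm\otimes_\Lambda C)=H_1(\Lambda_\pm\otimes_\Lambda C)=0$.

*Proof.* These groups are $\mathrm{Tor}_i^\Lambda(\Lambda_\pm,\mathbb Z)$, so they do not depend on the resolution, and by symmetry it suffices to treat $\Lambda_-$. There $t-1=t(1-t^{-1})$ is a unit, so $H_0=0$.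

For $H_1$ we produce enough boundaries. As $N$ is normal, $ta_i=w_it$ for some word $w_i$ in the $a_j^{\pm1}$. Fox calculus gives $w_{ij}\in\mathbb Z[N]$ with $\sum_jw_{ij}(a_j-1)=w_i-1$. Put
$$\rho_i=(e_t+te_i)-\Big(\sum_jw_{ij}e_j+w_ie_t\Big).$$
Then $\partial\rho_i=(t-1)+t(a_i-1)-(w_i-1)-w_i(t-1)=ta_i-w_it=0$, so $\rho_i\in P$. Let $u=u_te_t+\sum_ju_je_j$ be a cycle in $\Lambda_-^{m+1}$. The coefficient matrix of the $\rho_i$ with respect to the $e_j$ is $tI-(w_{ij})=t\big(I-t^{-1}(w_{ij})\big)$, invertible over $\Lambda_-$ by the geometric series. So there are $\lambda_i\in\Lambda_-$ with $u-\sum\lambda_i\rho_i=ce_t$. This is a cycle, so $c(t-1)=0$, hence $c=0$, and $u=\sum\lambda_i\rho_i$ is a boundary. $\square$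

For the trefoil group with $a_1=u_0$, $a_2=u_1$ we have $w_1=u_1$, $w_2=u_0^{-1}u_1$ and $(w_{ij})=\begin{pmatrix}0&1\\-u_0^{-1}&u_0^{-1}\end{pmatrix}$. This matrix has inverse $\begin{pmatrix}1&-u_0\\1&0\end{pmatrix}$, so $tI-(w_{ij})$ is invertible over $\Lambda_+$ too.

**What is left.** Let $K=\ker(\Lambda_+\otimes_\Lambda P\to\Lambda_+^{m+1})$. By Lemma 3 the sequence
$$0\to K\to\Lambda_+\otimes_\Lambda P\to\Lambda_+^{m+1}\to\Lambda_+\to0$$
is exact. It splits, beginning at the right: $\Lambda_+^{m+1}\cong Z_1\oplus\Lambda_+$ and $\Lambda_+\otimes_\Lambda P\cong K\oplus Z_1$, where $Z_1$ is the kernel in degree $1$. So $K$ is finitely generated projective, and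
$$K\oplus\Lambda_+^{m+1}\cong(\Lambda_+\otimes_\Lambda P)\oplus\Lambda_+ .\tag{4}$$
If $\chi(G)=0$, then $p=m$ and the two sides "have the same rank", so $K$ should have rank $0$ and should vanish. Two things are missing. First, we need a rank for projective modules, over $\Lambda_+$ or a larger ring, which is additive and *faithful*: rank $0$ must imply zero. This is already needed when $P\cong\Lambda^m$, where (4) reads $K\oplus\Lambda_+^{m+1}\cong\Lambda_+^{m+1}$. Second, $P$ is only projective, and (3) knows only the rank $p$ of $\mathbb Z\otimes_\Lambda P$. Our faithful rank will be computed by a trace, as the coefficient of $1\in G$ in the trace of an idempotent matrix, and there is no evident reason that this equals $p$.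

The second problem is treated in Sections 6 and 7 and uses $c.d.G\le2$ again. The first is treated in Sections 8 and 9.

## 6. Central elements in groups of cohomological dimension at most two

We need a structural fact: a nontrivial central element survives rationally in the abelianization. For $\mathbb Z$, $\mathbb Z^2$ or $F_2\times\mathbb Z$ this is visible. For the trefoil group, $z=(xyx)^2$ is central and has image $6$ in $\mathbb Z$.

We use the following facts. By Dunwoody (Invent. Math. 81, 1985), *if a group $Q$ acts freely, with finite quotient, on a connected simplicial 2-complex $X$ with $H^1(X;\mathbb Z/2)=0$, then $Q$ is the fundamental group of a finite graph of groups with finite edge groups and vertex groups having at most one end.* Also, a finitely generated infinite group $Q$ is one-ended if and only if $H^1(Q;\mathbb ZQ)=0$.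

Dunwoody's hypothesis holds for every $Q$ of type $FP_2$. Let $Y$ be the Cayley graph of $Q$ for a finite generating set $S$. From $0\to H_1(Y;\mathbb Z)\to\mathbb ZQ^S\to\mathbb ZQ\to\mathbb Z\to0$ and Schanuel's lemma, $H_1(Y;\mathbb Z)$ is a finitely generated $\mathbb ZQ$-module. As a group it is generated by classes of closed edge paths, so as a module it is generated by the classes of finitely many of them. Attach one disc for each pair ($q\in Q$, path) along the translate by $q$ of the path, and subdivide. The result $X$ is connected, $Q$ acts freely with finite quotient, and $H_1(X;\mathbb Z)=0$; so $H^1(X;\mathbb Z/2)=0$.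

**Lemma 4.** Let $G$ be finitely generated with $c.d.G\le2$, and let $z\ne1$ be central in $G$. Then there is a homomorphism $f:G\to\mathbb Q$ with $f(z)=1$.

*Proof.* Here $G$ is torsion-free, so $z$ has infinite order. Let $Q=G/\langle z\rangle$. The plan is to show that $Q$ is $FP_2$, split it by Dunwoody's theorem, show that all pieces are finite, and then build $f$ on the resulting graph of infinite cyclic groups.

**Step (a): cohomology of quotients with free coefficients.** Let $H\le G$ contain $z$, put $\bar H=H/\langle z\rangle$, and let $\tilde F$ be a free $\mathbb ZH$-module. It is free over $\mathbb Z[\langle z\rangle]$, so $H^0(\langle z\rangle;\tilde F)=0$. Since $z$ is central, $H^1(\langle z\rangle;\tilde F)=\tilde F_{\langle z\rangle}$ as $\mathbb Z\bar H$-modules. This is a free $\mathbb Z\bar H$-module, and every free $\mathbb Z\bar H$-module arises so. The Lyndon–Hochschild–Serre spectral sequence has a single nonzero row, whence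
$$H^{k+1}(H;\tilde F)\cong H^k(\bar H;\tilde F_{\langle z\rangle}).\tag{5}$$
Since $c.d.H\le2$, it follows that $H^k(\bar H;F)=0$ for $k\ge2$ and all free $F$.

**Step (b): $Q$ is $FP_2$.** Let $G$ be generated by $d$ elements. As $c.d.G\le2$, there is an exact sequence $0\to P_2\to\mathbb ZG^d\to\mathbb ZG\to\mathbb Z\to0$ with $P_2$ projective; nothing says yet that $P_2$ is finitely generated. Apply $\mathbb ZQ\otimes_{\mathbb ZG}-$ to $P_2\to\mathbb ZG^d\to\mathbb ZG$. The homology of the result is $H_*(G;\mathbb ZQ)=H_*(\langle z\rangle;\mathbb Z)$, equal to $\mathbb Z,\mathbb Z,0$ in degrees $0,1,2$, with trivial $Q$-action because $z$ is central. So $\bar P_2=\mathbb ZQ\otimes_{\mathbb ZG}P_2$ embeds in $\mathbb ZQ^d$; the image of $\mathbb ZQ^d$ in $\mathbb ZQ$ is the augmentation ideal $I_Q$; and $M=\mathbb ZQ^d/\bar P_2$ fits into $0\to\mathbb Z\to M\to I_Q\to0$.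

For free $F$ and $k\ge1$, $\mathrm{Ext}^k(I_Q,F)=H^{k+1}(Q;F)=0$ by (a). So restriction along $\mathbb Z\to M$ is an isomorphism
$$\mathrm{Ext}^1(M,F)\cong\mathrm{Ext}^1(\mathbb Z,F)=H^1(Q;F),\tag{6}$$
natural in the free module $F$.

The module $\bar P_2$ is projective. Choose $F=\bigoplus_I\mathbb ZQ$, an inclusion $\iota:\bar P_2\to F$ and $\rho:F\to\bar P_2$ with $\rho\iota=\mathrm{id}$. For a subset $J\subset I$ let $F_J$ be the corresponding sub-sum. The map $\iota$ has a class
$$[\iota]\in\mathrm{Ext}^1(M,F)=\mathrm{Hom}(\bar P_2,F)/\mathrm{Hom}(\mathbb ZQ^d,F).$$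
An element of $H^1(Q;F)$ is represented by a derivation $Q\to F$. It is determined by its values on finitely many generators, so its image lies in $F_J$ for some finite $J$. By (6) and its naturality, $[\iota]$ is the image of some class in $\mathrm{Ext}^1(M,F_J)$ with $J$ finite, represented by some $\iota':\bar P_2\to F_J$. So $\iota=\iota'+\psi|_{\bar P_2}$ with $\psi:\mathbb ZQ^d\to F$. The image of $\psi$ also lies in a finite sub-sum, so $\iota(\bar P_2)\subset F_{J''}$ with $J''$ finite. Then $\rho(F_{J''})=\bar P_2$, so $\bar P_2$ is finitely generated. Hence $M$ is finitely presented, and so is $I_Q$, the quotient of $M$ by a cyclic submodule. Splicing a finite presentation of $I_Q$ with $0\to I_Q\to\mathbb ZQ\to\mathbb Z\to0$ shows that $Q$ is $FP_2$.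

**Step (c): the pieces of $Q$ are finite.** By Dunwoody's theorem, $Q$ is the fundamental group of a finite graph of groups with finite edge groups and vertex groups $Q_v$ with at most one end. Each $Q_v$ is finitely generated. Indeed, write finitely many generators of $Q$ as words in stable letters and elements of vertex groups, and let $Q'_v\le Q_v$ be generated by the letters from $Q_v$ together with the incident edge groups. Reduced words over the $Q'_v$ are reduced over the $Q_v$, so the graph of groups with the $Q'_v$ has a fundamental group embedded in $Q$, and it contains the generators, so it is $Q$. Its Bass–Serre tree embeds equivariantly in that of the original, so the stabilizer $Q_v$ equals $Q'_v$.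

Suppose some $Q_v$ is infinite, hence one-ended, and let $G_v\le G$ be its preimage. Then $H^1(Q_v;\mathbb ZQ_v)=0$. Since $Q_v$ is finitely generated, derivations into a direct sum land in finite sub-sums, so $H^1(Q_v;F)=0$ for all free $F$. By (5) with $k=1$, $H^2(G_v;\tilde F)=0$ for all free $\tilde F$. As $c.d.G_v\le2$, the fact quoted from Brown gives $c.d.G_v\le1$. The group $G_v$ is finitely generated, so it is free by Stallings; it has nontrivial center, so $G_v\cong\mathbb Z$, and $Q_v=G_v/\langle z\rangle$ is finite. This is a contradiction, so all $Q_v$ are finite.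

**Step (d): construction of $f$.** Let $G$ act on the Bass–Serre tree of $Q$ through $G\to Q$. This presents $G$ as the fundamental group of a finite graph of groups whose vertex and edge groups $G_v,G_e$ are torsion-free and contain the central subgroup $\langle z\rangle$ with finite index. Such a group is infinite cyclic: it is finitely generated, its center has finite index, so its commutator subgroup is finite (Schur), hence trivial, and it is torsion-free abelian of rank $1$. The edge maps are inclusions followed by conjugations in $G$, so they send $z$ to $z$. Let $f_v:G_v\to\mathbb Q$ be the unique homomorphism with $f_v(z)=1$. The two homomorphisms induced on an edge group agree, since a homomorphism $G_e\to\mathbb Q$ is determined by its value at $z$. So the $f_v$, together with the value $0$ on stable letters, define a homomorphism $f:G\to\mathbb Q$ with $f(z)=1$. $\square$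

## 7. The trace of an idempotent is concentrated at the identity

**Definition (Hattori–Stallings rank).** Let $E=E^2\in M_n(\mathbb Z[G])$ and $P=\mathbb Z[G]^nE$. For a conjugacy class $T$ of $G$, let $r_P(T)$ be the sum over $y\in T$ of the coefficients of $y$ in $\sum_iE_{ii}$.

We compute $r_P$ from a chosen $E$. Applying the augmentation $\mathbb Z[G]\to\mathbb Z$ to $E$ gives an idempotent integer matrix whose trace is its rank, so
$$\sum_Tr_P(T)=\mathrm{rank}_{\mathbb Z}(\mathbb Z\otimes_{\mathbb Z[G]}P).\tag{7}$$
With rational coefficients $r_P(\{1\})$ can differ from the rank. For $G=\{1,s\}$ of order $2$, the idempotent $E=\frac12(1+s)\in\mathbb Q[G]$ has $r(\{1\})=r(\{s\})=\frac12$, while $\mathbb Q\otimes P$ has dimension $1$. Here $s$ has finite order, so no homomorphism to $\mathbb Q$ detects it. The next lemma shows that detection forces vanishing.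

As a warm-up, suppose $x$ is central in $G$ and $f:G\to\mathbb Q$ is a homomorphism. Put $\Phi(g_0,g_1)=f(g_1)$ if $g_0g_1=x$ and $0$ otherwise. If $g_0g_1g_2=x$, additivity $f(g_1g_2)=f(g_1)+f(g_2)$ reads $\Phi(g_0,g_1g_2)=\Phi(g_2g_0,g_1)+\Phi(g_0g_1,g_2)$. The general case needs only a choice of conjugating elements.

**Lemma 5.** Let $x\in G$, and suppose $f:C_G(x)\to\mathbb Q$ is a homomorphism with $f(x)\ne0$. Then $r_P(T)=0$ for the conjugacy class $T$ of $x$.

*Proof.* For each $y\in T$ choose $h_y$ with $y=h_yxh_y^{-1}$. Define a bilinear map $\Phi:\mathbb Q[G]\times\mathbb Q[G]\to\mathbb Q$ on group elements by $\Phi(g_0,g_1)=0$ if $g_0g_1\notin T$, and otherwise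
$$\Phi(g_0,g_1)=f\big(h_{g_1g_0}^{-1}\,g_1\,h_{g_0g_1}\big).$$
Since $g_1(g_0g_1)g_1^{-1}=g_1g_0$, the product $g_1g_0$ is in $T$ and the argument of $f$ commutes with $x$.

**Step 1: a cocycle identity.** For all $g_0,g_1,g_2$,
$$\Phi(g_0g_1,g_2)-\Phi(g_0,g_1g_2)+\Phi(g_2g_0,g_1)=0.\tag{8}$$
If $g_0g_1g_2\notin T$, all terms vanish, because the three products involved are conjugate. Otherwise apply $f$ to
$$\big(h_{g_1g_2g_0}^{-1}g_1h_{g_2g_0g_1}\big)\big(h_{g_2g_0g_1}^{-1}g_2h_{g_0g_1g_2}\big)=h_{g_1g_2g_0}^{-1}g_1g_2h_{g_0g_1g_2}.$$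
The factors on the left give $\Phi(g_2g_0,g_1)$ and $\Phi(g_0g_1,g_2)$, and the right side gives $\Phi(g_0,g_1g_2)$.

**Step 2: evaluate on the idempotent.** For matrices put $\phi(X,Y)=\sum_{i,j}\Phi(X_{ij},Y_{ji})$. Summing (8) over the entries $X_{ij},Y_{jk},Z_{ki}$ gives
$$\phi(XY,Z)-\phi(X,YZ)+\phi(ZX,Y)=0 .$$
With $(X,Y,Z)=(E,E,E)$ this is $\phi(E,E)=0$. With $(1,E,E)$ it is $\phi(1,E)=2\phi(E,E)=0$. Since $\Phi(1,y)=f(h_y^{-1}yh_y)=f(x)$ for $y\in T$ and $\Phi(1,y)=0$ for $y\notin T$, we get $0=\phi(1,E)=f(x)\,r_P(T)$. $\square$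

**Proposition 6.** Let $c.d.G\le2$ and let $P=\mathbb Z[G]^nE$ be a finitely generated projective $\mathbb Z[G]$-module. Then $r_P(\{1\})=\mathrm{rank}_{\mathbb Z}(\mathbb Z\otimes_{\mathbb Z[G]}P)$.

*Proof.* By (7) it suffices to show $r_P(T)=0$ for the class $T$ of each $x\ne1$. Let $C=C_G(x)$. Every finitely generated $D\le C$ containing $x$ has $c.d.D\le2$, and $x$ is central in $D$; so $[x]\ne0$ in $H_1(D;\mathbb Q)$ by Lemma 4. As $H_1(C;\mathbb Q)$ is the direct limit of these $H_1(D;\mathbb Q)$, $[x]\neq0$ in $H_1(C;\mathbb Q)$. So some homomorphism $f:C\to\mathbb Q$ has $f(x)\ne0$, and Lemma 5 applies. $\square$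

## 8. A faithful rank over $\mathcal A((t;\theta))$

Let $\mathcal A$ be the group von Neumann algebra of $N$: the bounded operators on $\ell^2(N)$ that commute with all right translations. It contains $\mathbb Z[N]$ (acting by left multiplication). Its trace is $\mathrm{tr}(a)=\langle a\delta_1,\delta_1\rangle$, which on $\mathbb Z[N]$ is the coefficient of $1$; it extends to matrices as the sum over diagonal entries. Conjugation by $t$ permutes the basis of $\ell^2(N)$, giving a unitary $U$ with $U\delta_1=\delta_1$, and $a\mapsto UaU^{-1}$ extends $\theta$ to a trace-preserving, isometric $*$-automorphism of $\mathcal A$. Applied entrywise to matrices, $\theta$ is isometric too.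

We use Lück's dimension function for $\mathcal A$-modules (*$L^2$-Invariants*, Ch. 6). For orientation only: for a finite group in place of $N$, $\mathcal A=\mathbb C[N]$ and $\dim V=\dim_{\mathbb C}V/|N|$; for $N=\mathbb Z$, $\mathcal A=L^\infty(S^1)$ and the ideal generated by the characteristic function of a set $Y\subset S^1$ has dimension equal to the normalized measure of $Y$. The facts are these.

* **(D1)** $\dim$ is defined for all $\mathcal A$-modules, with values in $[0,\infty]$, and is additive on short exact sequences. For an idempotent $e\in M_d(\mathcal A)$, $\dim\mathcal A^de=\mathrm{tr}(e)$.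
* **(D2)** A submodule of $\mathcal A^n$ of dimension $0$ is $0$. Indeed its finitely generated submodules are projective because $\mathcal A$ is semihereditary, and nonzero finitely generated projectives have positive dimension.
* **(D3)** $\dim$ is unchanged by twisting with $\theta$. Twisting $\mathcal A^de$ (new action $a\cdot x=\theta(a)x$) gives $\mathcal A^d\theta^{-1}(e)$, of the same trace, and the dimension of a general module is the supremum over its finitely generated projective submodules.
* **(D4)** For $B\in M_d(\mathcal A)$, $\{x\in\mathcal A^d:xB=0\}=\mathcal A^dp$ for a projection $p\in M_d(\mathcal A)$. Indeed $xBB^*=0$ implies $(xB)(xB)^*=0$, so $xB=0$ if and only if $xBB^*=0$; let $1-p$ be the range projection of $BB^*$; then $xBB^*=0$ if and only if $x(1-p)=0$.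

Let $\hat A=\mathcal A((t;\theta))$ be the ring of series $\sum a_kt^k$ with $a_k\in\mathcal A$, $a_k=0$ for $k\ll0$ and $ta=\theta(a)t$. It contains $\Lambda_+$. Let $\mathcal A[[t]]\subset\hat A$ be the subring of series in degrees $\ge0$.

**Proposition 7.** There is a function $\mathrm{rk}$ on finitely generated projective $\hat A$-modules, with real values $\ge0$, that is invariant under isomorphism, additive on direct sums, satisfies $\mathrm{rk}(\hat A)=1$, and is faithful: $\mathrm{rk}(W)=0$ implies $W=0$.

*Proof.* **Step 1: definition.** Let $W=\hat A^qE$ with $E=E^2\in M_q(\hat A)$, $L=\mathcal A[[t]]^q$ and $M_0=W\cap L$. For $j\ge0$, if $w\in W\cap t^jL$ then $t^{-j}w\in W\cap L=M_0$. So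
$$M_0\cap t^jL=t^jM_0,\tag{9}$$
and $M_0/tM_0$ embeds in $L/tL\cong\mathcal A^q$. Put $\mathrm{rk}(W)=\dim(M_0/tM_0)\le q$. For $W=\hat A$ we have $M_0=\mathcal A[[t]]$, so $\mathrm{rk}=1$.

**Step 2: any lattice gives the same number.** Call an $\mathcal A[[t]]$-submodule $M\subset W$ a lattice if $t^aM_0\subset M\subset t^{-a}M_0$ for some $a$. Multiplication by $t$ induces $\theta$-semilinear isomorphisms $X/Y\to tX/tY$, which preserve $\dim$ by (D3). So $\dim(M_0/t^jM_0)=j\dim(M_0/tM_0)<\infty$, and quotients of nested lattices have finite dimension. If $M_1\subset M_2$ are lattices, computing $\dim(M_2/tM_1)$ through $M_1$ and through $tM_2$ gives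
$$\dim(M_2/M_1)+\dim(M_1/tM_1)=\dim(M_2/tM_2)+\dim(M_2/M_1).$$
The last term on the right is $\dim(tM_2/tM_1)$. Canceling, $\dim(M_1/tM_1)=\dim(M_2/tM_2)$. For an arbitrary lattice $M$, compare $M$ and $M_0$ with the lattice $M+M_0$; thus $\mathrm{rk}(W)=\dim(M/tM)$ for every lattice $M$.

**Step 3: isomorphism invariance.** Let $g:W=\hat A^qE\to W'=\hat A^{q'}E'$ be an isomorphism, with $L',M_0'$ for $W'$. The map $x\mapsto g(xE)$ is given by a matrix over $\hat A$, whose finitely many entries have bounded poles, so it sends $L$ into $t^{-b}L'$ for some $b$. On $M_0$ it is $g$, so $g(M_0)\subset W'\cap t^{-b}L'=t^{-b}M_0'$. Likewise $g^{-1}(M_0')\subset t^{-b'}M_0$, that is, $t^{b'}M_0'\subset g(M_0)$. So $g(M_0)$ is a lattice in $W'$ and $\mathrm{rk}(W')=\dim(g(M_0)/tg(M_0))=\mathrm{rk}(W)$. Additivity is clear: for $E\oplus E'$ the module $M_0$ is the direct sum of those for $E$ and $E'$.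

**Step 4: faithfulness.** If $\mathrm{rk}(W)=0$, then $M_0/tM_0=0$ by (D2). So $M_0=\bigcap_jt^jM_0\subset\bigcap_jt^jL=0$, and $W=\bigcup_jt^{-j}M_0=0$. $\square$

## 9. Computing the rank by truncation

**Proposition 8.** Let $P=\Lambda^nE$ with $E=E^2\in M_n(\Lambda)$. Then $\mathrm{rk}(\hat A\otimes_\Lambda P)=r_P(\{1\})$.

The idea is to cut $E$ down to finitely many degrees, where dimension and trace can be compared, with an error that does not grow with the number of degrees.

It helps to see one case. Let $N=1$, so $\mathcal A=\mathbb C$, $\Lambda=\mathbb Z[t,t^{-1}]$, and let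
$$E=\begin{pmatrix}2&t\\-2t^{-1}&-1\end{pmatrix},\qquad E^2=E .$$
Truncation to degrees $0,\dots,l-1$ gives the operator $(x_k,y_k)_k\mapsto(2x_k-2y_{k+1},\ x_{k-1}-y_k)_k$ with $y_l=x_{-1}=0$. Its trace is $l(2-1)=l$. Its image is described by the $l-1$ numbers $x_k-y_{k+1}$ for $0\le k\le l-2$ together with $x_{l-1}$ and $y_0$, so its rank is $l+1$. It is not idempotent, but $T-T^2$ has rank $2$, involving only $x_{l-1}$ and $y_0$. The discrepancies sit at the ends and vanish after division by $l$.

*Proof.* Write $E=\sum_{|j|\le s}E_jt^j$ with $E_j\in M_n(\mathbb Z[N])$ and $s\ge0$. Put $W=\hat A^nE\cong\hat A\otimes_\Lambda P$ and $W'=\hat A^n(1-E)$, so $\mathrm{rk}W+\mathrm{rk}W'=n$. Let $L=\mathcal A[[t]]^n$. For $l>2s$ put $V_l=\bigoplus_{0\le k<l}\mathcal A^nt^k\cong\mathcal A^{nl}$, identified with $L/t^lL$, and let $T=T_l$ be the $\mathcal A$-endomorphism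
$$x\mapsto\text{truncation of }xE\text{ to degrees in }[0,l).$$
Since $x_kt^kE_jt^j=x_k\theta^k(E_j)t^{k+j}$, the $(k,k+j)$ block of $T$ is $\theta^k(E_j)$. For fixed $j$, the matrix made of these blocks alone has at most one nonzero block in each block row and block column, and $\theta$ is isometric; so its norm is at most $\|E_j\|$. Hence
$$\|T_l\|\le\kappa:=\sum_j\|E_j\|\quad\text{for all }l,\qquad\mathrm{tr}(T_l)=\sum_{k<l}\mathrm{tr}(\theta^k(E_0))=l\,\mathrm{tr}(E_0)=l\,r_P(\{1\}).$$
Below, $\mathrm{im}$ and $\ker$ refer to the action on row vectors in $V_l$.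

**Step 1: $T$ is nearly idempotent, $\dim\mathrm{im}(T-T^2)\le2sn$.** If $x$ has degrees in $[s,l-s)$, then $xE$ has degrees in $[0,l)$, so $xT=xE$ and $xT^2=\mathrm{trunc}(xE^2)=\mathrm{trunc}(xE)=xT$. So $T-T^2$ vanishes on a free summand of corank $2sn$.

**Step 2: $\dim\mathrm{im}\,T$ is nearly $l\,\mathrm{rk}W$; precisely, $|\dim\mathrm{im}\,T-l\,\mathrm{rk}W|\le3sn$.** Let $M=W\cap L$. By (9), the image $\bar X$ of $M$ in $V_l=L/t^lL$ is $M/t^lM$, of dimension $l\,\mathrm{rk}W$. Write $x\in M$ as $\bar x+y$ with $\bar x\in V_l$, $y\in t^lL$. Since $xE=x$, $\bar xE=x-yE$ with $yE\in t^{l-s}L$. So $\bar xT$ and $\bar x$ agree in degrees $<l-s$. Hence $\bar XT$ and $\bar X$ have the same projection to degrees $[0,l-s)$. This projection loses dimension at most $sn$, so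
$$\dim\mathrm{im}\,T\ge\dim\bar XT\ge\dim\bar X-sn=l\,\mathrm{rk}W-sn .$$
The terms of $1-E$ also lie in degrees $[-s,s]$ and its truncation operator is $1-T$, so the same argument gives $\dim\mathrm{im}(1-T)\ge l\,\mathrm{rk}W'-sn$. On the other hand, applying $T$ to $\mathrm{im}(1-T)$ and using Step 1,
$$\dim\mathrm{im}(1-T)=\dim\big(\mathrm{im}(1-T)\cdot T\big)+\dim\big(\ker T\cap\mathrm{im}(1-T)\big)\le2sn+nl-\dim\mathrm{im}\,T,$$
because $\mathrm{im}(1-T)\cdot T=\mathrm{im}(T-T^2)$ and $\dim\ker T=nl-\dim\mathrm{im}\,T$. Therefore $\dim\mathrm{im}\,T\le nl+2sn-l\,\mathrm{rk}W'+sn=l\,\mathrm{rk}W+3sn$.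

**Step 3: trace and dimension nearly agree, $|\mathrm{tr}(T)-\dim\mathrm{im}\,T|\le2sn(\kappa+1)$.** By (D4), $\{x:x(T-T^2)=0\}=\mathcal A^{nl}p$ for a projection $p$, and $\mathrm{tr}(1-p)=\dim\mathrm{im}(T-T^2)\le2sn$. This submodule is $T$-invariant, since $T$ commutes with $T-T^2$; so $pT=pTp$. Also $pT=pT^2$. Hence $(pT)^2=pTpT=pT^2=pT$ is an idempotent, and $\mathrm{tr}(pT)=\dim\mathcal A^{nl}pT$ by (D1).

For the rest of the trace put $q=1-p$. Then $\mathrm{tr}(qT)=\mathrm{tr}(qTq)$. Each diagonal contribution to $\mathrm{tr}(qTq)$ has the form $\langle Tq\delta,q\delta\rangle$ with $\delta$ equal to $\delta_1$ in one coordinate, and $|\langle Tq\delta,q\delta\rangle|\le\|T\|\langle q\delta,\delta\rangle$. Summing, $|\mathrm{tr}(qT)|\le\|T\|\,\mathrm{tr}(q)\le2sn\kappa$. Finally $\mathcal A^{nl}T=\mathcal A^{nl}pT+\mathcal A^{nl}qT$, and $\mathcal A^{nl}qT$ is a quotient of $\mathcal A^{nl}q$, so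
$$\dim\mathcal A^{nl}pT\le\dim\mathrm{im}\,T\le\dim\mathcal A^{nl}pT+2sn.$$
Thus $|\mathrm{tr}(T)-\dim\mathrm{im}\,T|\le|\mathrm{tr}(pT)-\dim\mathrm{im}\,T|+|\mathrm{tr}(qT)|\le2sn+2sn\kappa$.

**Step 4: divide by $l$.** By Steps 2 and 3, $|l\,r_P(\{1\})-l\,\mathrm{rk}W|\le3sn+2sn(\kappa+1)$ for all $l>2s$. Let $l\to\infty$. $\square$

## 10. Proof of Theorems B and A

**Proposition 9.** If $\chi(G)=0$, then $\Lambda_\pm\otimes_\Lambda C$ is contractible.

*Proof.* By symmetry consider $\Lambda_+$. Tensor (4) with $\hat A$ over $\Lambda_+$ and take ranks. By Propositions 8 and 6, $\mathrm{rk}(\hat A\otimes_\Lambda P)=r_P(\{1\})=p$, so by (3)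
$$\mathrm{rk}(\hat A\otimes_{\Lambda_+}K)=p+1-(m+1)=p-m=\chi(G)=0 .$$
By faithfulness $\hat A\otimes_{\Lambda_+}K=0$. Write $K\cong\Lambda_+^qE$ with $E$ idempotent; then $\hat A^qE=0$, so $E=0$ because $\Lambda_+\subset\hat A$. Thus $K=0$, and with Lemma 3 the complex is exact. A bounded exact complex of projectives is contractible. $\square$

**(vi)⇒(i).** Let $\chi(G)=0$ and let $F$ be any $\mathbb Z[N]$-module. Since $\mathrm{Hom}_\Lambda(C,F_\pm)=\mathrm{Hom}_{\Lambda_\pm}(\Lambda_\pm\otimes_\Lambda C,F_\pm)$, Proposition 9 gives $H^2(G;F_\pm)=0$. By Lemma 2, $c.d.N\le1$. As $N$ is finitely generated, it is free by Stallings' theorem.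

**(i)⇒(ii)⇒(iii)⇒(iv).** A finitely generated free group is finitely presentable, finitely presentable groups are $FP_2$, and $FP_2$ groups have finite-dimensional $H_2(-;\mathbb Q)$.

**(iv)⇔(v)⇔(vi), and $\chi(G)\ge0$.** Put $\Gamma=\mathbb Q[G/N]=\mathbb Q[t,t^{-1}]$, a principal ideal domain. By Shapiro's lemma $H_*(N;\mathbb Q)=H_*(\Gamma\otimes_\Lambda C)$. The module $\Gamma\otimes_\Lambda P$ is finitely generated projective, hence free, and its rank is $p$, as one sees by augmenting $t\mapsto1$. The spaces $H_0(N;\mathbb Q)=\mathbb Q$ and $H_1(N;\mathbb Q)$ are finite-dimensional, because $N$ is finitely generated, so they are $\Gamma$-torsion. The group $H_2(N;\mathbb Q)$ is a submodule of the free module $\Gamma\otimes_\Lambda P$, so it is free. Counting ranks,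
$$H_2(N;\mathbb Q)\cong\Gamma^{\chi(G)},\qquad\text{since its rank is }p-(m+1)+1=\chi(G).$$
So $\chi(G)\ge0$. Since $\Gamma$ is infinite-dimensional over $\mathbb Q$, the space $H_2(N;\mathbb Q)$ is finite-dimensional if and only if it is zero, if and only if $\chi(G)=0$.

This proves Theorem B, and with it Theorem A, by the deduction in Section 2. $\blacksquare$

For the kernel $N$ in $F_2\times F_2$ of Section 1, the last computation gives $H_2(N;\mathbb Q)\cong\mathbb Q[t,t^{-1}]$.

## 11. Free-by-cyclic knot groups and spheres in $S^4$: proof of Theorem C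

**(1)⇒(2).** By Theorem A, $\pi'\cong F_r$ with $r<\infty$, and $r\ge1$ since otherwise $\pi\cong\mathbb Z$ and $c.d.\pi=1$. Let $t$ be an element with normal closure $\pi$. Its image generates $\pi/\pi'\cong\mathbb Z$. With $\alpha$ the conjugation by $t$ on $F_r$, $\pi=F_r\rtimes_\alpha\mathbb Z$. Setting $t=1$ imposes exactly $\alpha(x)=x$ on $F_r$, so
$$1=\pi/\langle\langle t\rangle\rangle=F_r/\langle\langle x^{-1}\alpha(x):x\in F_r\rangle\rangle .$$

**(2)⇒(1).** Clearly $\pi$ is finitely presentable, and $\pi/\langle\langle t\rangle\rangle=F_r/\langle\langle x^{-1}\alpha(x)\rangle\rangle=1$, so $\pi$ is the normal closure of $t$. Abelianizing this trivial quotient of $F_r$ shows that $\alpha_*-1$ is onto on $\mathbb Z^r$, hence bijective. So $\pi/\pi'\cong\mathbb Z\oplus\mathrm{coker}(\alpha_*-1)=\mathbb Z$ and $\pi'=F_r$. The Wang sequence $0=H_2(F_r)\to H_2(\pi)\to\ker(\alpha_*-1)=0$ gives $H_2(\pi;\mathbb Z)=0$. Finally $c.d.\pi\le2$. If $c.d.\pi\le1$, then $\pi$ is free with abelianization $\mathbb Z$, so $\pi'=1$, contradicting $r\ge1$.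

**(2)⇒(3).** The plan is to realize $\pi$ by a 5-dimensional handlebody and to find the 2-sphere in a surgered boundary. We use Freedman's theorem that a homotopy 4-sphere is homeomorphic to $S^4$.

**Step 1: the handlebody.** The presentation $\langle t,a_1,\dots,a_r\mid ta_it^{-1}=\alpha(a_i)\rangle$ of $\pi$ becomes a presentation of the trivial group with $r+1$ generators and $r+1$ relators on adding the relator $t$. Let $V$ be the corresponding orientable 5-dimensional handlebody, with one 0-handle, $r+1$ 1-handles and $r$ 2-handles; so $\pi_1(V)=\pi$. The attaching circles of the 2-handles can be embedded because they lie in a 4-manifold, and they have trivial normal bundles by orientability. Dually, $V$ is built from a collar of $\partial V$ by handles of index $\ge3$, so $\partial V$ is connected and $\pi_1(\partial V)=\pi_1(V)=\pi$.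

**Step 2: a contractible manifold.** Let $D$ be $V$ with a 2-handle attached along an embedded circle in $\partial V$ representing $t$. Then $\pi_1(D)=\pi/\langle\langle t\rangle\rangle=1$. The boundary map $\mathbb Z^{r+1}\to\mathbb Z^{r+1}$ from 2-chains to 1-chains is onto since $H_1(D)=0$, hence injective. So $D$, which has the homotopy type of a 2-complex, is simply connected and acyclic, that is, contractible. As for $V$, $\pi_1(\partial D)=\pi_1(D)=1$. By Lefschetz duality $H_k(D,\partial D)\cong H^{5-k}(D)$, so $\partial D$ has the homology of $S^4$. It is a homotopy 4-sphere, and $\partial D\cong S^4$ by Freedman.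

**Step 3: the sphere.** The boundary changes by surgery:
$$\partial D=\big(\partial V\setminus\mathrm{int}(S^1\times D^3)\big)\cup(D^2\times S^2).$$
The locally flat sphere $\{0\}\times S^2$ has complement homotopy equivalent to $\partial V\setminus\mathrm{int}(S^1\times D^3)$, and the fundamental group of this space is $\pi_1(\partial V)=\pi$ because $S^1\times\{0\}$ has codimension 3. So $\pi$ is a 2-knot group. The remaining assertions of (3) follow from (2)⇒(1).

**(3)⇒(1).** We check that a 2-knot group satisfies the four conditions. A locally flat sphere in $S^4$ has a normal bundle (Freedman–Quinn). It is an oriented plane bundle over $S^2$ whose Euler number is the self-intersection number, which is $0$ as $H_2(S^4)=0$; so the sphere has a product neighborhood $S^2\times D^2$. The exterior $X$ is a compact manifold with $\pi_1(X)=\pi$, so $\pi$ is finitely presentable. By Alexander duality $H_1(X)\cong H^2(S^2)\cong\mathbb Z$ and $H_2(X)\cong H^1(S^2)=0$. By Hopf, $H_2(X)$ surjects onto $H_2(\pi)$, so $H_2(\pi;\mathbb Z)=0$. Finally, $S^4$ is obtained from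 $X$ by attaching $S^2\times D^2$, that is, a 2-handle along a meridian and then a 4-handle. Since $\pi_1(S^4)=1$, the meridian is a normal generator of $\pi$. $\blacksquare$
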